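# Squared normals and Blaschke products: the exponent $\Lambda(D)$ of an exterior domain

## 1. Exterior domains have $\Lambda\ge 0$, and only discs and ellipses have $\Lambda=0$

Here is the theorem of this lecture. The objects in formula (1) are explained right after it.

**Theorem B.** Let $D\subset\mathbb R^2$ be the exterior of a bounded simply connected domain with smooth boundary, and let
$$\Lambda(D)=\int_{\partial D}\int_{\partial D}\log\frac{1}{|\cos\angle(\mathbf n(x),\mathbf n(y))|}\,H(x,y)\,|dx|\,|dy|+\int_{\partial D}\kappa(x)\,|dx| .\tag{1}$$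
Then $\Lambda(D)\ge 0$, and $\Lambda(D)=0$ if and only if $D^c$ is a disc or an ellipse.

In formula (1), $\mathbf n(x)$ is the unit inward normal of $D$ at $x\in\partial D$, $\angle$ is the angle between two normals, and $|dx|,|dy|$ are arclength. "Smooth" means $C^\infty$ ($C^{2,\alpha}$ suffices). The number $\kappa(x)$ is the signed curvature of $\partial D$, positive where $D$ is locally convex; for the exterior of the unit disc, $\kappa\equiv-1$. The kernel $H(x,y)$, $x\ne y$, is the *boundary Poisson kernel*: take the Poisson kernel of $D$ with pole $y$ (with respect to arclength) and differentiate it at $x$ along the inward normal.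

**Example (the kernel of the unit disc).** The Poisson kernel is $\frac1{2\pi}\frac{1-|z|^2}{|z-y|^2}$. At distance $\delta$ from $x\in\partial D$ along the normal, $1-|z|^2=2\delta+O(\delta^2)$, so $H(x,y)=\frac{1}{\pi|x-y|^2}$. The exterior of the unit disc has the same kernel. In general $H$ is conformally covariant:
$$H_{g(D)}(g(x),g(y))\,|g'(x)|\,|g'(y)|=H_D(x,y).$$

The first integrand in (1) is nonnegative, so $\Lambda(D)$ is always defined; the value $+\infty$ is allowed. For an exterior domain the second integral is $-2\pi$, because the total curvature of a closed simple curve is $2\pi$ up to sign. The theorem thus says that the double integral, which measures how much the normals at two boundary points disagree in direction, is at least $2\pi$.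

**Example (the exterior of the unit disc, by hand).** Here $\mathbf n(x)=x$. With $x=e^{is}$, $y=e^{it}$, $\alpha=s-t$, the double integral in (1) is
$$2\pi\int_0^{2\pi}\frac{-\log|\cos\alpha|}{4\pi\sin^2(\alpha/2)}\,d\alpha=\frac12\int_0^{\pi}(-\log|\cos\alpha|)\Big(\frac1{\sin^2(\alpha/2)}+\frac1{\cos^2(\alpha/2)}\Big)d\alpha=2\int_0^\pi\frac{-\log|\cos\alpha|}{\sin^2\alpha}\,d\alpha ,$$
where we folded $\alpha\mapsto\alpha+\pi$ and used that the bracket is $4/\sin^2\alpha$. Integrating by parts with the antiderivative $-\cot$ of $1/\sin^2$ (the boundary terms vanish),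
$$\int_0^{\pi/2}\frac{-\log\cos x}{\sin^2x}\,dx=\int_0^{\pi/2}\cot x\tan x\,dx=\frac\pi2 .\tag{2}$$
So the double integral is $2\cdot2\cdot\frac\pi2=2\pi$ and $\Lambda=0$, as the theorem says.

The two assertions of Theorem B are parts (i) and (ii) of Conjecture 2.5 in Krzysztof Burdzy, Zhen-Qing Chen and Peter Jones, "Synchronous couplings of reflected Brownian motions in smooth domains", arXiv:math/0501486 (2005). Both parts are therefore true. The meaning of $\Lambda$ there: for bounded $D$ with $\Lambda(D)>0$, two reflected Brownian motions in $D$ driven by the same Brownian motion approach each other exponentially fast, with rate $\Lambda(D)/(2|D|)$. For bounded simply connected domains the same method gives the following.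

**Theorem C.** If $D$ is a bounded simply connected domain with smooth boundary, then $\Lambda(D)\ge4\pi$. Equality holds if and only if $D$ is, up to a similarity, a disc or one of the ovals $\{x+iy:|y|<\frac\pi2,\ \cos y>k\cosh x\}$, $0<k<1$.

## 2. Squaring the normal: a problem about circle maps

Let $\mathbb T$ be the unit circle, $\mathbb D$ the unit disc, $\mathbb H$ the upper half plane, and
$$K(\alpha)=\frac{1}{4\pi\sin^2(\alpha/2)},\qquad\text{so that}\qquad K(s-t)=\frac1{\pi|e^{is}-e^{it}|^2}.$$
For $u\in C^1(\mathbb T,\mathbb T)$ we write $u(s)$ for $u(e^{is})$, and put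
$$\Psi(u)=\int_0^{2\pi}\!\!\int_0^{2\pi}\log\frac2{|u(s)+u(t)|}\,K(s-t)\,ds\,dt\in[0,\infty].$$

The integrand in (1) sees the normals only up to sign, so we square them. As complex numbers,
$$|\cos\angle(\mathbf n(x),\mathbf n(y))|=|\mathrm{Re}\,\mathbf n(x)\overline{\mathbf n(y)}|=\tfrac12|\mathbf n(x)^2+\mathbf n(y)^2| .\tag{3}$$

*Exterior domains.* Let $f:\{|z|>1\}\to D$ be conformal with $f(\infty)=\infty$. By the Kellogg–Warschawski theorem, applied to $\zeta\mapsto 1/(f(1/\zeta)-x_0)$ with $x_0$ an interior point of $D^c$, the map $f$ extends smoothly to $|z|\ge1$ with $f'\ne0$, and $f'(\infty)\in\mathbb C\setminus\{0\}$. At $f(z)$, $|z|=1$, the direction $z$ pointing out of the disc is carried to $zf'(z)$, which points into $D$. So $\mathbf n=zf'/|f'|$ and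
$$u:=\mathbf n^2=z^2f'(z)/\overline{f'(z)} .\tag{4}$$
As $f'$ has no zeros in $|z|\ge1$ including $\infty$, the winding number of $f'$ on $|z|=R$ does not depend on $R\ge1$ and is $0$ for large $R$. Hence $\deg u=2$. By covariance, $H(x,y)|dx||dy|=K(s-t)\,ds\,dt$. With (3) and $\int\kappa=-2\pi$,
$$\Lambda(D)=\Psi(u)-2\pi .\tag{5}$$

*Bounded domains.* Let $f:\mathbb D\to D$ be conformal; it is smooth up to $\mathbb T$ with $f'\neq0$ on $\overline{\mathbb D}$. Now $\mathbf n=-zf'/|f'|$, so (4) holds again, $\deg u=2$ again, and $\int\kappa=2\pi$. Hence $\Lambda(D)=\Psi(u)+2\pi$.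

So we must minimise $\Psi$ on maps of degree $2$. Recall that a *finite Blaschke product* of degree $d$ is $b(z)=c\prod_{j=1}^d\frac{z-a_j}{1-\bar a_jz}$ with $|c|=1$, $|a_j|<1$ (we allow the factor $c$). On $\mathbb T$ we have $|b|=1$ and $zb'/b=\sum_j\frac{1-|a_j|^2}{|z-a_j|^2}>0$, so for $d\ge1$ $b|_{\mathbb T}$ is a local homeomorphism of degree $d$ and every point of $\mathbb T$ has $d$ distinct preimages. On the sphere $b^{-1}(\mathbb T)=\mathbb T$. The nonconstant finite Blaschke products are exactly the proper holomorphic maps $\mathbb D\to\mathbb D$, and every point of $\mathbb D$ has $d$ preimages with multiplicity.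

**Theorem A.** If $u\in C^1(\mathbb T,\mathbb T)$ has degree $d$, then $\Psi(u)\ge\pi|d|$. If $d\neq0$, equality holds if and only if $u$ or $\bar u$ is the restriction to $\mathbb T$ of a finite Blaschke product of degree $|d|$.

**Example.** For $u(z)=z$ we have $|u(s)+u(t)|=2|\cos\frac{s-t}2|$, and (2) gives $\Psi(u)=\frac12\int_0^{2\pi}\frac{-\log|\cos(\alpha/2)|}{\sin^2(\alpha/2)}d\alpha=2\int_0^{\pi/2}\frac{-\log\cos x}{\sin^2x}dx=\pi$.

The case $d=0$ is trivial and $\Psi(\bar u)=\Psi(u)$, so from Section 4 on we take $d>0$.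

## 3. How Blaschke products of degree two become ellipses and ovals

We first see that Theorem A gives Theorems B and C.

**Proof of Theorem B from Theorem A.** By (5) and Theorem A with $d=2$, $\Lambda(D)\ge2\pi-2\pi=0$.

Suppose $\Lambda(D)=0$. Then $u$ or $\bar u$ is a Blaschke product of degree $2$; as $\deg u=2>0$, it is $u$. Write $u=e^{2i\gamma}\prod_{j=1}^2\frac{z-a_j}{1-\bar a_jz}$ on $\mathbb T$. The aim is to recover $f'$. Let $\psi(z)=(1-a_1/z)(1-a_2/z)$, which is analytic and zero-free on $|z|\ge1$ including $\infty$. On $\mathbb T$ we have $z-a_j=z(1-a_j/z)$ and $1-\bar a_jz=\overline{1-a_j/z}$, so $u=e^{2i\gamma}z^2\psi/\overline\psi$. Comparing with (4), $f'/\overline{f'}=e^{2i\gamma}\psi/\overline\psi$, that is, $e^{-i\gamma}f'/\psi$ is real on $\mathbb T$. This function is analytic in $\{|z|>1\}\cup\{\infty\}$ and continuous up to $\mathbb T$. Its imaginary part is harmonic with zero boundary values, hence vanishes, so the function is constant: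
$$f'(z)=c\Big(1-\frac{a_1+a_2}z+\frac{a_1a_2}{z^2}\Big).$$
Since $f$ is single-valued, the $1/z$ term is absent: $a_2=-a_1$. So $f(z)=c(z+a_1^2/z)+c'$ with $|a_1|<1$. If $a_1=\delta e^{i\beta}$ with $\delta\ge 0$ and $z=e^{i\beta}w$, then $f=ce^{i\beta}(w+\delta^2/w)+c'$, so $f(\mathbb T)$ is an ellipse with semi-axes $|c|(1\pm\delta^2)$, a circle if $\delta=0$.

Conversely, for $0\le\delta<1$ the map $w+\delta^2/w$ is injective on $|w|>1$ (equal values at $w\ne w'$ force $ww'=\delta^2$), and $(1-\delta^2)/(1+\delta^2)$ takes all values in $(0,1]$. So the exterior of every disc and every ellipse arises from some $f(z)=c(z+a_1^2/z)+c'$, and then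
$$u=z^2\frac{f'}{\overline{f'}}=\frac{c}{\bar c}\cdot\frac{(z-a_1)(z+a_1)}{(1-\bar a_1z)(1+\bar a_1z)}$$
is a Blaschke product of degree $2$. So $\Psi(u)=2\pi$ and $\Lambda(D)=0$. $\blacksquare$

**Proof of Theorem C from Theorem A.** Now $\Lambda(D)=\Psi(u)+2\pi\ge4\pi$, with equality if and only if $u=e^{2i\gamma}\prod_{j=1}^2\frac{z-a_j}{1-\bar a_jz}$ for some $\gamma$ and $|a_j|<1$. With $\psi(z)=(1-\bar a_1z)(1-\bar a_2z)$ and $z-a_j=z\,\overline{(1-\bar a_jz)}$ on $\mathbb T$, the right side is $e^{2i\gamma}z^2\overline\psi/\psi$. So equality means that $e^{-i\gamma}f'\psi$ is real on $\mathbb T$; being analytic in $\mathbb D$ and continuous on $\overline{\mathbb D}$, it is then a constant: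
$$f'(z)=\frac{c}{(1-\bar a_1z)(1-\bar a_2z)} .$$
Conversely this form of $f'$ gives $u=\frac c{\bar c}z^2\overline\psi/\psi$, a Blaschke product of degree $2$, hence equality.

If $a_1=a_2$, then $f$ is Möbius and $D$ is a disc; all discs occur, with $a_1=a_2=0$. If $a_1\ne a_2$, then
$$f=\frac{c}{\bar a_2-\bar a_1}\log\frac{1-\bar a_1z}{1-\bar a_2z}+c' ,$$
as differentiation shows. The Möbius map inside the logarithm has its zero and its pole outside $\overline{\mathbb D}$, so it sends $\mathbb D$ onto a disc $\{|w-w_0|<R\}$ with $R<|w_0|$. Dividing by $w_0$ only translates the logarithm. So, up to a similarity, $D=\log\{|w-1|<\delta\}$ with $0<\delta<1$. With $w=e^{x+iy}$, $|y|<\pi/2$, the condition $|w-1|^2=e^{2x}-2e^x\cos y+1<\delta^2$ reads $2\cos y>e^x+(1-\delta^2)e^{-x}$. Putting $k=\sqrt{1-\delta^2}=e^{x_0}$, this is $\cos y>k\cosh(x-x_0)$, a translate of the oval in the theorem. Every $\delta\in(0,1)$ occurs: $f=\log(1+\delta z)$ has $f'=\delta/(1+\delta z)$, i.e. $a_1=-\delta$, $a_2=0$. $\blacksquare$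

It remains to prove Theorem A.

## 4. Fourier series, and the alternating sign that stops them

The kernel $K$ and the notion of degree both speak Fourier: this is the first thing to try. Let $d>0$ and $\xi=u(s)\overline{u(t)}$, so $|u(s)+u(t)|=|1+\xi|$. For $0<r<1$,
$$\log\frac{1+r}{|1+r\xi|}=\sum_{n\ge1}\frac{(-1)^{n+1}r^n}{n}\big(1-\mathrm{Re}\,\xi^n\big).\tag{6}$$
With $\xi=e^{i\phi}$, $\frac{(1+r)^2}{|1+r\xi|^2}=1+\frac{2(1-\cos\phi)}{r+r^{-1}+2\cos\phi}$ increases with $r$. So the left side increases to $\log\frac2{|1+\xi|}$ as $r\to1$, and monotone convergence applies. Put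
$$E_n=\iint\big(1-\mathrm{Re}\,u(s)^n\overline{u(t)^n}\big)K(s-t)\,ds\,dt=\frac12\iint|u(s)^n-u(t)^n|^2K(s-t)\,ds\,dt .$$
Since $u$ is Lipschitz, $E_1<\infty$, and $E_n\le n^2E_1$, so (6) may be integrated term by term.

*Computing $E_n$.* For $v=u^n$ with Fourier coefficients $\hat v(k)$, substitute $\alpha=s-t$ and use Parseval in $s$:
$$E_n=\frac12\int_0^{2\pi}K(\alpha)\,2\pi\sum_k|\hat v(k)|^2\,4\sin^2\frac{k\alpha}2\,d\alpha=2\pi\sum_k|k|\,|\hat v(k)|^2 ,$$
because $\frac{\sin^2(k\alpha/2)}{\sin^2(\alpha/2)}=\big|\sum_{j=0}^{|k|-1}e^{ij\alpha}\big|^2$ has integral $2\pi|k|$. On the other hand $nd=\deg v=\frac1{2\pi}\int\bar v\,\frac{v'}{i}\,ds=\sum_kk|\hat v(k)|^2$. Therefore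
$$E_n=2\pi nd+N_n,\qquad N_n=4\pi\sum_{k<0}|k|\,|\widehat{u^n}(k)|^2\ge0 ,$$
and since $\sum_n(-1)^{n+1}r^n\,2\pi d=2\pi d\,\frac r{1+r}\to\pi d$,
$$\Psi(u)=\pi d+\lim_{r\to1}\sum_{n\ge1}\frac{(-1)^{n+1}r^n}{n}N_n .\tag{7}$$

This is encouraging: for a Blaschke product all $N_n$ vanish (no power of $u$ has negative frequencies), so $\Psi(u)=\pi d$. But here the approach stops. What we know is $N_n\ge0$, and in (7) the even $N_n$ enter with a minus sign. For even $n$ we would need upper bounds, and none is in sight. The decomposition of $\log\frac2{|u+v|}$ into characters does not have positive coefficients, so we look for a decomposition that does.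

## 5. Slicing the logarithm by antipodal arcs

For $\ell\in(0,\pi)$ let $A^\ell$ be the open arc of $\mathbb T$ of length $\ell$ centred at $1$. The purpose of this section is to write $\log\frac{2}{|\zeta+\eta|}$ as a positive superposition of the events "$\zeta$ lies in an arc and $\eta$ lies in the antipodal arc".

For $\zeta,\eta\in\mathbb T$ let $\beta\in[0,\pi]$ be the angular distance between $\zeta$ and $-\eta$; then $|\zeta+\eta|=2\sin(\beta/2)$. The condition $\zeta\in e^{i\theta}A^\ell$, $\eta\in-e^{i\theta}A^\ell$ says that $e^{i\theta}$ is within $\ell/2$ of both $\zeta$ and $-\eta$. Two arcs of length $\ell<\pi$ whose centres are at distance $\beta$ overlap in length $(\ell-\beta)_+$, so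
$$\big|\{\theta\in[0,2\pi):\zeta\in e^{i\theta}A^\ell,\ \eta\in-e^{i\theta}A^\ell\}\big|=(\ell-\beta)_+ .$$
The function $\lambda(\beta)=-\log\sin(\beta/2)$ has $\lambda(\pi)=\lambda'(\pi)=0$ and $\lambda''(\beta)=\frac1{4\sin^2(\beta/2)}$. By Taylor's formula at $\pi$,
$$\log\frac2{|\zeta+\eta|}=\lambda(\beta)=\int_0^\pi(\ell-\beta)_+\frac{d\ell}{4\sin^2(\ell/2)}$$
(both sides are $+\infty$ if $\beta=0$). Define
$$X(\ell,\theta)=\iint\mathbf 1[u(s)\in e^{i\theta}A^\ell]\;\mathbf 1[u(t)\in-e^{i\theta}A^\ell]\;K(s-t)\,ds\,dt .$$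
Tonelli gives
$$\Psi(u)=\int_0^\pi\frac{d\ell}{4\sin^2(\ell/2)}\int_0^{2\pi}X(\ell,\theta)\,d\theta .\tag{8}$$
A single $X(\ell,\theta)$ has no useful lower bound, since it can be made small by letting $u$ cross the arc quickly. But then $u$ spends longer in the complementary arcs. So we pair $\ell$ with $\pi-\ell$. Put
$$Y(\ell,\theta)=X(\pi-\ell,\theta+\tfrac\pi2),\qquad a=\cos^2(\ell/2).$$
Substituting $(\ell,\theta)\to(\pi-\ell,\theta+\frac\pi2)$ in (8) gives $\Psi(u)=\int_0^\pi\frac{d\ell}{4\cos^2(\ell/2)}\int_0^{2\pi} Y\,d\theta$. Since $\frac1{4\sin^2(\ell/2)}=\frac a{\sin^2\ell}$ and $\frac1{4\cos^2(\ell/2)}=\frac{1-a}{\sin^2\ell}$, the average of the two formulas is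
$$\Psi(u)=\frac12\int_0^\pi\!\!\int_0^{2\pi}\frac{aX(\ell,\theta)+(1-a)Y(\ell,\theta)}{\sin^2\ell}\,d\theta\,d\ell .\tag{9}$$
We now bound $aX+(1-a)Y$ for each fixed $(\ell,\theta)$.

## 6. Coloured circles: Ptolemy for four arcs, and why blocks of four fail

**Definition (colouring).** Let $J\subset\mathbb T$ be finite and nonempty. Label each component of $\mathbb T\setminus J$ by one of the letters $A,C,B,E$ so that the labels on the two sides of each $j\in J$ are *neighbours* (in particular distinct) in the cyclic order $A,C,B,E,A$. We write $A,B,C,E$ also for the unions of the arcs with that label. Arcs labelled $A$ and $B$ never touch, nor do $C$ and $E$, so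
$$X=\int_A\int_BK(s-t)\,ds\,dt,\qquad Y=\int_C\int_EK(s-t)\,ds\,dt$$
are finite. Let $S=\{(Q,R):|Q|+|R|\le1\}$ with interior $S^\circ$, and assign to $A,C,B,E$ the vertices $(1,0),(0,1),(-1,0),(0,-1)$. Running around $\mathbb T$ and joining the vertices of consecutive labels by edges of $S$ gives a closed polygon $\gamma$ in $\partial S$. Its winding number about points of $S^\circ$ is the *degree* of the colouring.

**Example.** Labels $A,C,A,C$ around the circle: $\gamma$ goes back and forth along one edge, degree $0$. Labels $A,C,B,E$ in counterclockwise order: degree $1$. The *standard colouring* with parameter $a=\cos^2(\ell/2)$, $\ell\in(0,\pi)$, consists of the open arcs $A_0,C_0,B_0,E_0$ centred at $1,i,-1,-i$ with lengths $\ell,\pi-\ell,\ell,\pi-\ell$. It has degree $1$.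

Put $h(a)=-a\log a-(1-a)\log(1-a)$.

**Lemma 1.** For a colouring of degree $d>0$ and every $a\in(0,1)$,
$$aX+(1-a)Y\ \ge\ \frac{d\,h(a)}\pi .$$
Equality holds if and only if there is a Blaschke product $b$ of degree $d$ with $A=b^{-1}(A_0)$, $B=b^{-1}(B_0)$, $C=b^{-1}(C_0)$, $E=b^{-1}(E_0)$ (for this $a$; preimages in $\mathbb T$). In that case, for each of the four pairs of neighbouring labels, the points of $J$ where these two labels meet are exactly the $b$-preimages of the common endpoint of the corresponding standard arcs.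

*Four arcs, by hand.* Let the arcs be $A=(\xi_1,\xi_2)$, $C=(\xi_2,\xi_3)$, $B=(\xi_3,\xi_4)$, $E=(\xi_4,\xi_1)$, counterclockwise. The measure $K(s-t)\,ds\,dt=\frac{|d\zeta||d\eta|}{\pi|\zeta-\eta|^2}$ is Möbius invariant. Map $\mathbb D$ to $\mathbb H$ by a Möbius map with $\xi_i\mapsto t_i$, $t_1<t_2<t_3<t_4$. Then
$$\pi X=\int_{t_1}^{t_2}\!\!\int_{t_3}^{t_4}\frac{dy\,dx}{(y-x)^2}=\int_{t_1}^{t_2}\Big(\frac1{t_3-x}-\frac1{t_4-x}\Big)dx=\log\frac{(t_3-t_1)(t_4-t_2)}{(t_3-t_2)(t_4-t_1)} .\tag{10}$$
Moduli of cross ratios are Möbius invariant, so $\pi X=-\log x$ with $x=\frac{|\xi_3-\xi_2||\xi_4-\xi_1|}{|\xi_3-\xi_1||\xi_4-\xi_2|}$. Shifting indices, $\pi Y=-\log\frac{|\xi_4-\xi_3||\xi_1-\xi_2|}{|\xi_3-\xi_1||\xi_4-\xi_2|}$. Ptolemy's theorem for the inscribed quadrilateral says that the two fractions add up to $1$, so $\pi Y=-\log(1-x)$ and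
$$aX+(1-a)Y=\frac1\pi\big(-a\log x-(1-a)\log(1-x)\big)\ge\frac{h(a)}\pi ,$$
with equality if and only if $x=a$: this is Gibbs' inequality. For the standard colouring the chords of $A_0,B_0$ are $2\sin\frac\ell2$, those of $C_0,E_0$ are $2\cos\frac\ell2$, and the diagonals are $2$, so $x=a$ and
$$X_0=-\frac1\pi\log a,\qquad Y_0=-\frac1\pi\log(1-a).\tag{11}$$

*More arcs: cutting into blocks fails.* With labels $A_1C_1B_1E_1A_2C_2B_2E_2$ around the circle ($d=2$) one would like to apply the four-arc inequality to each block $A_iC_iB_iE_i$ and add. The four-arc inequality used that the arcs fill the circle, and it is false for blocks. Take the preimage of the standard colouring under $b(z)=z^2$. Substituting $\sigma=2s$, $\tau=2t$, the kernel $K$ folds to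
$$\frac14\cdot2\Big(K\big(\tfrac\alpha2\big)+K\big(\tfrac\alpha2+\pi\big)\Big)=\frac1{8\pi}\Big(\frac1{\sin^2(\alpha/4)}+\frac1{\cos^2(\alpha/4)}\Big)=2K(\alpha),\qquad\alpha=\sigma-\tau ,$$
so $X=2X_0$, $Y=2Y_0$ and $aX+(1-a)Y=2h(a)/\pi$ exactly. But $X$ and $Y$ also contain the positive cross terms from $A_1\times B_2$, $A_2\times B_1$, $C_1\times E_2$, $C_2\times E_1$. So the two blocks together contribute strictly less than $2h(a)/\pi$, and by the symmetry $z\mapsto-z$ each contributes strictly less than $h(a)/\pi$. The cross terms cannot be thrown away. We need an argument that sees all arcs at once and counts the degree by itself.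

## 7. Four harmonic measures as a map onto a square

In the setting of Lemma 1, $\gamma$ passes through all four vertices (a loop in $\partial S$ minus a vertex has winding number $0$), so $A,B,C,E$ are nonempty and $\#J\ge4$. Let $\omega_A,\omega_B,\omega_C,\omega_E>0$ be the harmonic measures of these sets in $\mathbb D$; their sum is $1$. Put
$$P=\omega_A+\omega_B,\qquad Q=\omega_A-\omega_B,\qquad R=\omega_C-\omega_E,\qquad 1-P=\omega_C+\omega_E .$$
Then $|Q|<P$ and $|R|<1-P$, so $F=(Q,R)$ maps $\mathbb D$ into $S^\circ$. Near the boundary circle $F$ runs along $\gamma$, so $F$ should cover the square $d$ times. This is how the degree will be counted.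

Next, we shall see that $X=-\int_{\mathbb D}\nabla\omega_A\cdot\nabla\omega_B$ in the limiting sense $\lim_{r\to1}\int_{r\mathbb D}$, and similarly for $Y$. As $-\nabla\omega_A\cdot\nabla\omega_B=\frac14(|\nabla Q|^2-|\nabla P|^2)$ and $-\nabla\omega_C\cdot\nabla\omega_E=\frac14(|\nabla R|^2-|\nabla P|^2)$,
$$aX+(1-a)Y=\lim_{r\to1}\frac14\int_{r\mathbb D}\big(a|\nabla Q|^2+(1-a)|\nabla R|^2-|\nabla P|^2\big).\tag{12}$$
Again there is a minus sign, but now it can be handled. Among functions with given boundary values the harmonic function $P$ has the least Dirichlet energy. Replacing $P$ by *any* function $\tilde P$ with the same boundary values can therefore only decrease the right side. Which $\tilde P$ should we take? One that equals $P$ in the extremal case.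

For four arcs in $\mathbb H$ as in (10), $\pi\omega_{(p,q)}(z)=\arg\frac{z-q}{z-p}$, whence
$$\sin\pi\omega_{(p,q)}(z)=\frac{(q-p)\,\mathrm{Im}\,z}{|z-p||z-q|}.\tag{13}$$
Since $\omega_E=1-\omega_{(t_1,t_4)}$, all factors $|z-t_i|$ and $\mathrm{Im}\,z$ cancel in
$$\frac{\sin\pi\omega_A\sin\pi\omega_B}{\sin\pi\omega_C\sin\pi\omega_E}=\frac{(t_2-t_1)(t_4-t_3)}{(t_3-t_2)(t_4-t_1)},$$
which is a constant. For the standard colouring the chords listed before (11) give
$$\frac{(t_2-t_1)(t_4-t_3)}{(t_3-t_2)(t_4-t_1)}=\frac{\sin^2(\ell/2)}{\cos^2(\ell/2)}=\frac{1-a}a .\tag{14}$$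
For every colouring, product formulas (using $\cos\pi P=-\cos\pi(\omega_C+\omega_E)$) give $\cos\pi Q-\cos\pi P=2\sin\pi\omega_A\sin\pi\omega_B$ and $\cos\pi R+\cos\pi P=2\sin\pi\omega_C\sin\pi\omega_E$, hence
$$a\cos\pi Q-(1-a)\cos\pi R-\cos\pi P=2a\sin\pi\omega_A\sin\pi\omega_B-2(1-a)\sin\pi\omega_C\sin\pi\omega_E .\tag{15}$$
For the standard colouring the right side vanishes. So there $P$ is a function of $(Q,R)$, namely $P=p(Q,R)$ with
$$p(Q,R)=\frac1\pi\arccos\big(a\cos\pi Q-(1-a)\cos\pi R\big)\in[0,1].$$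
This is the choice: for a general colouring put $\tilde P=p(Q,R)$. After the replacement the integrand in (12) is the trace of the pull-back under $F$ of the quadratic form $g=a\,dQ^2+(1-a)\,dR^2-dp^2$ on the square. We shall find that $g$ is positive definite, so the trace dominates twice the Jacobian, and the area of $(S^\circ,g)$ is counted at least $d$ times.

## 8. Proof of the inequality in Lemma 1

**Step 0: $g$ is positive definite on $S^\circ$.** This makes the integrand nonnegative. The argument of $\arccos$ equals $1$ only if $Q=0$, $|R|=1$, and $-1$ only if $|Q|=1$, $R=0$; so $p$ is smooth on $S^\circ$. Write $c_Q=\cos\pi Q$, $s_Q=\sin\pi Q$, etc., and $\sigma=\sin\pi p$. Differentiating $\cos\pi p=ac_Q-(1-a)c_R$ gives $\nabla p=v=(as_Q,\,-(1-a)s_R)/\sigma$. Moreover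
$$\sigma^2-as_Q^2-(1-a)s_R^2=\big(1-(ac_Q-(1-a)c_R)^2\big)-\big(1-ac_Q^2-(1-a)c_R^2\big)=a(1-a)(c_Q+c_R)^2 ,$$
and therefore, with $G=\mathrm{diag}(a,1-a)$,
$$1-v^TG^{-1}v=1-\frac{as_Q^2+(1-a)s_R^2}{\sigma^2}=\frac{a(1-a)(c_Q+c_R)^2}{\sigma^2}.$$
On $S^\circ$ we have $|Q\pm R|<1$, so $c_Q+c_R=2\cos\frac{\pi(Q+R)}2\cos\frac{\pi(Q-R)}2>0$ and $v^TG^{-1}v<1$. A matrix $G-vv^T$ with $G>0$ is positive definite exactly when $v^TG^{-1}v<1$. So $g=G-vv^T$ is positive definite on $S^\circ$. Let $\rho=\sqrt{\det g}>0$.

**Step 1: $\tilde P$ and $P$ agree at the boundary.** This justifies the replacement of $P$ by $\tilde P=p(F)$, which is smooth on $\mathbb D$.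

Let $V\subset\mathbb T$ be measurable, $z\in\mathbb D\setminus\{0\}$, and $\mathrm{dist}(z/|z|,V)\ge\eta$. For $e^{it}\in V$, $\eta\le|e^{it}-z|+(1-|z|)\le2|e^{it}-z|$, so the Poisson kernel at $e^{it}$ is at most $\frac1{2\pi}\cdot2(1-|z|)\cdot\frac4{\eta^2}$, and
$$\omega_V(z)\le8(1-|z|)/\eta^2 .\tag{16}$$
Choose $\eta$ with $2\eta\le\mathrm{dist}(A,B)$ and $2\eta\le\mathrm{dist}(C,E)$. Then $z/|z|$ has distance at least $\eta$ from one of $A,B$ and from one of $C,E$. So there is a constant $c_1\ge1$ (which takes care of $z=0$) with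
$$\min(\omega_A,\omega_B)+\min(\omega_C,\omega_E)\le c_1(1-|z|)\quad\text{on }\mathbb D.\tag{17}$$
Since $P-|Q|=2\min(\omega_A,\omega_B)$ and $1-P-|R|=2\min(\omega_C,\omega_E)$, it follows that
$$1-|Q|-|R|\le2c_1(1-|z|).\tag{18}$$
By (15) and (17), $|\cos\pi\tilde P-\cos\pi P|\le c_2(1-|z|)$. For $x,y\in[0,\pi]$ the mean $\frac{x+y}2$ lies in $[\frac{|x-y|}2,\pi-\frac{|x-y|}2]$, so
$$|\cos x-\cos y|=2\sin\frac{x+y}2\sin\frac{|x-y|}2\ge2\sin^2\frac{|x-y|}2\ge\frac2{\pi^2}(x-y)^2 .$$
Hence
$$|\tilde P-P|\le c_3(1-|z|)^{1/2} .\tag{19}$$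

We also need control of $\nabla P$. For an arc from $p_0$ to $q_0$, $\omega=\mathrm{Re}\,\Omega$ with
$$\Omega'(z)=\frac1\pi\int\frac{e^{it}\,dt}{(e^{it}-z)^2}=\frac1{\pi i}\Big(\frac1{p_0-z}-\frac1{q_0-z}\Big),$$
so $|\nabla P|\le c_4/\mathrm{dist}(z,J)$. For $r\ge\frac12$ and $j=e^{i\tau}\in J$ we have $|re^{is}-j|\ge1-r$, and also $|re^{is}-j|\ge\frac12|e^{is}-e^{i\tau}|\ge\frac1\pi|s-\tau|$ for $|s-\tau|\le\pi$. So $\int_{|z|=r}\frac{|dz|}{|z-j|}\le2+2\pi\log\frac\pi{1-r}$, and
$$\Big|\int_{|z|=r}(\tilde P-P)\,\partial_rP\,|dz|\Big|\le c_5(1-r)^{1/2}\Big(1+\log\frac1{1-r}\Big)\to0\qquad(r\to1).\tag{20}$$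

**Step 2: the energy identity.** We first prove (12). For real harmonic $f_1,f_2$ with bounded boundary values, Green's formula on $r\mathbb D$ and Parseval give
$$\int_{r\mathbb D}\nabla f_1\cdot\nabla f_2=\int_{|z|=r}f_1\,\partial_rf_2\,|dz|=2\pi\sum_n|n|r^{2|n|}\hat f_1(n)\overline{\hat f_2(n)} .$$
For $f_1=\omega_A$, $f_2=\omega_B$ we have $\hat f_1(n)=\frac1{2\pi}\int_Ae^{-ins}ds$, $\overline{\hat f_2(n)}=\frac1{2\pi}\int_Be^{int}dt$, and $\sum_{n\ge1}n\zeta^n=\frac\zeta{(1-\zeta)^2}$, so
$$\int_{r\mathbb D}\nabla\omega_A\cdot\nabla\omega_B=\int_A\int_B\frac1\pi\,\mathrm{Re}\frac{\zeta}{(1-\zeta)^2}\,ds\,dt,\qquad\zeta=r^2e^{i(s-t)} .$$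
At $r=1$, $\frac\zeta{(1-\zeta)^2}=-\frac1{4\sin^2((s-t)/2)}$, so as $r\to1$ the kernel tends to $-K(s-t)$, uniformly for $|e^{is}-e^{it}|$ bounded below. As $A$ and $B$ have positive distance, $-\int_{r\mathbb D}\nabla\omega_A\cdot\nabla\omega_B\to X$. In the same way $-\int_{r\mathbb D}\nabla\omega_C\cdot\nabla\omega_E\to Y$. This proves (12).

Now replace $P$. Since $P$ is harmonic,
$$\int_{r\mathbb D}|\nabla\tilde P|^2=\int_{r\mathbb D}|\nabla P|^2+\int_{r\mathbb D}|\nabla(\tilde P-P)|^2+2\int_{|z|=r}(\tilde P-P)\,\partial_rP\,|dz| ,$$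
and the last term tends to $0$ by (20). Moreover $a|\nabla Q|^2+(1-a)|\nabla R|^2-|\nabla\tilde P|^2=\mathrm{tr}\,F^*g\ge0$, where $F^*g$ is the matrix $(DF)^Tg(F)\,DF$. Both integrands that remain are nonnegative, so monotone convergence turns (12) into
$$aX+(1-a)Y=\frac14\int_{\mathbb D}\mathrm{tr}\,F^*g+\frac14\int_{\mathbb D}|\nabla(\tilde P-P)|^2 .\tag{21}$$

**Step 3: area and degree.** Here the factor $d$ appears. For a positive semidefinite $2\times2$ matrix, $\mathrm{tr}\ge2\sqrt{\det}$, and $\det F^*g=\rho(F)^2J_F^2$ with $J_F$ the Jacobian. Drop the last term of (21) and use the area formula: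
$$aX+(1-a)Y\ge\frac12\int_{\mathbb D}\rho(F)|J_F|=\frac12\int_{S^\circ}\rho(w)\,\#F^{-1}(w)\,dw .\tag{22}$$

*Claim. For $w\in S^\circ$ and $r$ close to $1$, the loop $s\mapsto F(re^{is})$ has winding number $d$ about $w$.* Choose a point $x_k$ in each component of $\mathbb T\setminus J$, in cyclic order. The closed arc $[x_k,x_{k+1}]$ contains exactly one point of $J$. Say the labels there are $A$ and $C$; the other cases are the same. This arc has positive distance from $B$ and $E$, so by (16) $\omega_B,\omega_E=O(1-r)$ on its radial copy $r[x_k,x_{k+1}]$. Hence $F=(\omega_A-\omega_B,\omega_C-\omega_E)$ is there within $O(1-r)$ of $(\omega_A,1-\omega_A)$, a point of the edge joining the two vertices. Parametrise $\gamma$ so that on $[x_k,x_{k+1}]$ it runs linearly along this edge, from the vertex of the label at $x_k$ to that of the label at $x_{k+1}$. The straight-line homotopy from $F(r\,\cdot)$ to $\gamma$ stays in convex $O(1-r)$-neighbourhoods of edges, and these avoid $w$ for $r$ near $1$. So the two loops have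 the same winding number about $w$, namely $d$.

By (18), $F(z)\to\partial S$ as $|z|\to1$, so $F^{-1}(w)$ is compact for every $w\in S^\circ$. We use degree theory in $r\mathbb D$ with $r$ near $1$. If $w$ is a regular value (a.e. $w$, by Sard), the signs of $J_F$ over $F^{-1}(w)$ add up to $d$. Moreover every $w\in S^\circ$ is attained, since $d\ne0$. So $\#F^{-1}(w)\ge d$ for a.e. $w$, and
$$aX+(1-a)Y\ge\frac d2\int_S\rho .\tag{23}$$

**Step 4: the standard colouring gives the value of $\int_S\rho$.** We show that all the inequalities above are equalities for the standard colouring, for which $X_0,Y_0$ are known from (11). Use the subscript $0$ for its $F,P,Q,R$. Map $\mathbb D$ to $\mathbb H$ as in Section 6; the statements below are conformally invariant, so we may compute in $\mathbb H$.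

* *$P_0=p(F_0)$.* By (14) the right side of (15) is $0$, so $\cos\pi\tilde P_0=\cos\pi P_0$ with both arguments in $[0,\pi]$.
* *$F_0$ is conformal for $g$.* From $\pi\omega_{(p,q)}=\mathrm{Im}\log\frac{z-q}{z-p}$ we get $\partial_z\omega_{(p,q)}=\frac1{2\pi i}\frac{q-p}{(z-p)(z-q)}$, and $\partial_z\omega_{E_0}=-\frac1{2\pi i}\frac{t_4-t_1}{(z-t_1)(z-t_4)}$. By (14),
$$a\,\partial\omega_{A_0}\partial\omega_{B_0}+(1-a)\,\partial\omega_{C_0}\partial\omega_{E_0}=\frac{a(t_2-t_1)(t_4-t_3)-(1-a)(t_3-t_2)(t_4-t_1)}{(2\pi i)^2\prod_i(z-t_i)}=0 .$$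
 Since $(\partial Q_0)^2=(\partial P_0)^2-4\,\partial\omega_{A_0}\partial\omega_{B_0}$ and $(\partial R_0)^2=(\partial P_0)^2-4\,\partial\omega_{C_0}\partial\omega_{E_0}$, we obtain $a(\partial Q_0)^2+(1-a)(\partial R_0)^2-(\partial P_0)^2=0$. For real $\varphi$, $d\varphi^2=(\partial\varphi)^2dz^2+2|\partial\varphi|^2dz\,d\bar z+\overline{(\partial\varphi)^2}\,d\bar z^2$. So the form $F_0^*g=a\,dQ_0^2+(1-a)\,dR_0^2-dP_0^2$ has no $dz^2$ and $d\bar z^2$ part: it is a multiple of the Euclidean metric, nonnegative because $g>0$. In particular $\mathrm{tr}\,F_0^*g=2\rho(F_0)|J_{F_0}|$.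
* *$F_0$ is injective.* $F_0(z)$ determines $P_0=p(F_0)$, hence all four harmonic measures. The value $\omega_{A_0}(z)$ determines a circle through $t_1,t_2,z$, and $\omega_{C_0}(z)$ a circle through $t_2,t_3,z$. They are distinct, since otherwise both would be $\mathbb R$, which does not contain $z$. They share $t_2$, so they have at most one common point in $\mathbb H$.
* *$J_{F_0}\ne0$.* If $J_{F_0}=0$ at a point, then $F_0^*g$, a multiple of the Euclidean metric with determinant $0$, vanishes there. As $g>0$, $dQ_0=dR_0=0$, so $dP_0=d(p(F_0))=0$ and $\partial\omega_{A_0}=\frac12(\partial P_0+\partial Q_0)=0$. The formula for $\partial\omega_{A_0}$ shows that this is false.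
* *$F_0$ is onto $S^\circ$ and preserves orientation.* Apply Step 3 to the standard colouring, $d=1$: every $w\in S^\circ$ is attained, and the sign of $J_{F_0}$ at the unique preimage is $+1$.

So $F_0:\mathbb D\to S^\circ$ is an orientation-preserving diffeomorphism that is conformal onto $(S^\circ,g)$. In (21) for the standard colouring the last term is $0$, and therefore, with (11),
$$\frac12\int_S\rho=\frac12\int_{\mathbb D}\rho(F_0)|J_{F_0}|=aX_0+(1-a)Y_0=\frac{h(a)}\pi<\infty .$$
Inserting this in (23) gives $aX+(1-a)Y\ge d\,h(a)/\pi$.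

## 9. Equality in Lemma 1 forces a Blaschke product

**Step 5: from equality to a holomorphic map.** Suppose equality holds. All quantities are finite, so each inequality used is an equality.

* In (21), the dropped term vanishes: $\tilde P-P$ is constant, hence $0$ by (19). So $P=p(F)$.
* $\mathrm{tr}\,F^*g=2\rho(F)|J_F|$ a.e., hence everywhere by continuity. The two eigenvalues agree, so $F^*g$ is a nonnegative multiple of the Euclidean metric.
* Since $\rho>0$ and $\int_S\rho<\infty$, $\#F^{-1}(w)=d$ for a.e. $w\in S^\circ$. The signs add up to $d$ at regular values, so $J_F>0$ at all preimages of a.e. $w$. Hence $J_F\ge0$ on $\mathbb D$: if $J_F<0$ at a point, then $J_F<0$ on a neighbourhood with open image, a contradiction.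

Put $b=F_0^{-1}\circ F:\mathbb D\to\mathbb D$, a smooth map. As $F_0$ is a conformal diffeomorphism onto $(S^\circ,g)$, each differential $db$ is $0$ or a similarity, and $J_b\ge0$. So $b$ satisfies the Cauchy–Riemann equations and is holomorphic. By (18), $F(z)\to\partial S$ as $|z|\to1$, so $b$ is proper. Thus $b$ is a finite Blaschke product, of degree $d$ because a.e. point has $d$ preimages. From $F=F_0\circ b$ and $P=p(F)=p(F_0)\circ b=P_0\circ b$ we get $\omega_A=\omega_{A_0}\circ b$, and similarly for the other letters.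

**Step 6: boundary values.** We read off the colouring. If $\xi\in A$, then $\omega_A\to1$ at $\xi$, so $\omega_{A_0}(b(z))\to1$ as $z\to\xi$, which forces $b(\xi)\in\overline{A_0}$. As $b|_{\mathbb T}$ is a local homeomorphism, $b(A)$ is open in $\mathbb T$, so $b(A)\subset A_0$; likewise for the other labels. If $j\in J$ lies between labels $A$ and $C$, then by continuity $b(j)\in\overline{A_0}\cap\overline{C_0}$, the common endpoint; similarly for the other pairs. So $b$ maps $\mathbb T\setminus J$ into the open standard arcs, label by label, and $J$ into their endpoints. Hence $A=b^{-1}(A_0)$ etc. A preimage of the common endpoint of $A_0,C_0$ must lie in $J$, and between labels $A$ and $C$, since other pairs go to other endpoints. This is the last statement of the lemma.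

**Step 7: the converse.** If $A=b^{-1}(A_0)$ etc. for a Blaschke product $b$ of degree $d$, then $\omega_{A_0}\circ b$ is bounded and harmonic with boundary values $\mathbf 1_A$ off a finite set, so it equals $\omega_A$; likewise for the other letters. So $F=F_0\circ b$ and $P=P_0\circ b=p(F)$, the form $F^*g=b^*(F_0^*g)$ is a nonnegative multiple of the Euclidean metric, and $\#F^{-1}(w)=d$ for a.e. $w$. Thus the last term of (21) is $0$ and (22), (23) are equalities. The endpoint statement follows from Step 6, whose hypotheses $\omega_A=\omega_{A_0}\circ b$ etc. hold. $\blacksquare$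

## 10. The bound $\Psi(u)\ge\pi d$

**Step 1: almost every slice is a colouring of degree $d$.** Fix $\ell$. The critical values of the $C^1$ map $u$ form a compact null set (Sard), so for a.e. $\theta$ the four points $\pm e^{i(\theta\pm\ell/2)}$ are regular values of $u$. Let $J$ be their preimage. It is finite, and nonempty as $d\ne0$. Label a component of $\mathbb T\setminus J$ by $A,C,B$ or $E$ according to which of $e^{i\theta}A_0,e^{i\theta}C_0,e^{i\theta}B_0,e^{i\theta}E_0$ contains its image. At $j\in J$ the map $u$ crosses $u(j)$ transversally, so the labels on the two sides of $j$ are those of the two arcs meeting at $u(j)$. This is a colouring. Since $ie^{i\theta}A^{\pi-\ell}=e^{i\theta}C_0$, its $X$ and $Y$ are $X(\ell,\theta)$ and $Y(\ell,\theta)$.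

Its degree is $d$. Let $\chi_\varepsilon:\mathbb T\to\partial S$ be the degree-one map that sends each of the four arcs, minus $\varepsilon$-neighbourhoods of the endpoints, to its vertex, and runs linearly along the corresponding edge on each of these $\varepsilon$-neighbourhoods. For small $\varepsilon$ the preimages under $u$ of the neighbourhoods are small intervals around the points of $J$ on which $u$ is strictly monotone. So $\chi_\varepsilon\circ u$, which has degree $d$, is a reparametrisation of $\gamma$.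

**Step 2: integrate Lemma 1.** For a.e. $(\ell,\theta)$, $aX+(1-a)Y\ge d\,h(a)/\pi$. By the symmetry $\ell\to\pi-\ell$, which swaps $a$ and $1-a$, and by (2) with $x=\ell/2$,
$$\int_0^\pi\frac{h(\cos^2\frac\ell2)}{\sin^2\ell}\,d\ell=2\int_0^\pi\frac{-\log\cos^2\frac\ell2}{4\sin^2\frac\ell2}\,d\ell=2\int_0^{\pi/2}\frac{-\log\cos x}{\sin^2x}\,dx=\pi .$$
So (9) gives $\Psi(u)\ge\frac12\cdot2\pi\cdot\frac d\pi\cdot\pi=\pi d$.

**Step 3: Blaschke products give equality.** If $u$ is a Blaschke product of degree $d$, then $u'\ne0$ on $\mathbb T$, and for all $(\ell,\theta)$ the colouring comes from $b=e^{-i\theta}u$ as in Lemma 1. So equality holds throughout and $\Psi(u)=\pi d$. (Formula (7) gives the same value.)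

## 11. One Blaschke product for almost every slice

Let $\Psi(u)=\pi d$. Then equality holds in Lemma 1 for a.e. $(\ell,\theta)$, and each such slice produces a Blaschke product. The difficulty is that this product might depend on the slice, and it is tied to $u$ only over four points. We show that all these products are the same.

**Step 1: good pairs.** Put $q=e^{i(\theta-\ell/2)}$, $q'=e^{i(\theta+\ell/2)}$. Call a pair $(q,q')$ with $q'\neq\pm q$ *good* if there is a Blaschke product $b_{q,q'}$ of degree $d$ with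
$$u^{-1}(x)=b_{q,q'}^{-1}(x)\cap\mathbb T\qquad\text{for }x\in\{q,-q,q',-q'\}.$$
The endpoints of $e^{i\theta}A_0,e^{i\theta}C_0,e^{i\theta}B_0,e^{i\theta}E_0$ are $q,q',-q,-q'$, and each is the common endpoint of exactly one pair of neighbouring arcs. By the last statement of Lemma 1, used with $b_{q,q'}=e^{i\theta}b$, a.e. pair with $q'/q$ in the open upper half circle is good. Goodness depends only on $\{\pm q\}$ and $\{\pm q'\}$, so a.e. pair in $\mathbb T^2$ is good. Goodness is also symmetric in $q,q'$.

**Step 2: two fibres determine a Blaschke product up to one parameter.**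

**Lemma 2.** Let $b,\hat b$ be Blaschke products of degree $d$ with $b^{-1}(q)=\hat b^{-1}(q)$ and $b^{-1}(\hat q)=\hat b^{-1}(\hat q)$ for two points $q\ne\hat q$ of $\mathbb T$. Then $\hat b=M\circ b$ for an automorphism $M$ of $\mathbb D$ fixing $q$ and $\hat q$.

*Proof.* Let $c:\mathbb D\to\mathbb H$ be Möbius with $c(q)=\infty$, $c(\hat q)=0$. Since $b^{-1}(\mathbb T)=\mathbb T$ and $b'\ne0$ on $\mathbb T$, the rational function $c\circ b$ has exactly $d$ poles, all simple, at $b^{-1}(q)$, and exactly $d$ zeros, all simple, at $b^{-1}(\hat q)$. The same holds for $c\circ\hat b$. So $c\circ\hat b=k\,(c\circ b)$ with $k$ constant. Both functions are real on $\mathbb T$ and map $\mathbb D$ into $\mathbb H$, so $k>0$. Take $M=c^{-1}(k\,c)$. $\square$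

**Step 3: three axes through the centre.**

**Lemma 3.** Let $e,f,q\in\mathbb T$ with $f\ne\pm e$ and $q\ne\pm e,\pm f$. Let $M,N$ be automorphisms of $\mathbb D$, $M$ fixing $\pm e$, $N$ fixing $\pm f$, with $M^{-1}(q)=N^{-1}(q)$ and $M^{-1}(-q)=N^{-1}(-q)$. Then $M=N=\mathrm{id}$.

*Proof.* Automorphisms of $\mathbb D$ are given by matrices $\begin{pmatrix}\mu&\nu\\\bar\nu&\bar\mu\end{pmatrix}$ with $|\mu|^2-|\nu|^2=1$, unique up to sign. Fixed points solve $\bar\nu z^2+(\bar\mu-\mu)z-\nu=0$. If $e$ and $-e$ are fixed and $\nu\neq0$, the sum of the roots gives $\mu\in\mathbb R$ and their product gives $\nu^2/|\nu|^2=e^2$; if $\nu=0$, the map is a rotation fixing $e$, the identity. So, up to sign, the matrix is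
$$\cosh\tau\,I+\sinh\tau\,R_e,\qquad R_e=\begin{pmatrix}0&e\\\bar e&0\end{pmatrix},\qquad\tau\in\mathbb R .$$
The automorphism $T=N\circ M^{-1}$ fixes $q$ and $-q$, and $T\circ M=N$. In matrices, for some real $\tau_1,\tau_2,\tau_3$,
$$(\cosh\tau_1I+\sinh\tau_1R_q)(\cosh\tau_2I+\sinh\tau_2R_e)=\pm(\cosh\tau_3I+\sinh\tau_3R_f).$$
As $R_qR_e=\mathrm{diag}(q\bar e,\bar qe)$, the upper left entry on the left is $\cosh\tau_1\cosh\tau_2+\sinh\tau_1\sinh\tau_2\,q\bar e$. The one on the right is real. Since $q\ne\pm e$, $q\bar e$ is not real, so $\sinh\tau_1\sinh\tau_2=0$. If $\tau_1=0$, then $T=\mathrm{id}$ and $M=N$ fixes the four points $\pm e,\pm f$, so $M=N=\mathrm{id}$. If $\tau_2=0$, then $M=\mathrm{id}$ and $N=T$ fixes the four points $\pm q,\pm f$, so $N=\mathrm{id}$. $\square$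

**Step 4: comparing slices.** The non-good pairs lie in a Borel null set $Z\subset\mathbb T^2$, which we may take symmetric. By Fubini the set $W$ of those $e\in\mathbb T$ for which $\{q:(e,q)\in Z\}$ is null has full measure. Choose $e\in W$, and then $f\in W$ with $f\ne\pm e$ and $(e,f)\notin Z$. So $(e,f)$ is good, and for a.e. $q$ both $(e,q)$ and $(f,q)$ are good. Put $b_*=b_{e,f}$ and fix such a $q\ne\pm e,\pm f$.

Over $\pm e$ the products $b_{e,q}$ and $b_*$ both have the same fibres as $u$, so Lemma 2 gives $b_{e,q}=M\circ b_*$ with $M$ fixing $\pm e$. Over $\pm f$ the products $b_{f,q}$ and $b_*$ have the same fibres as $u$, so $b_{f,q}=N\circ b_*$ with $N$ fixing $\pm f$. Both $b_{e,q}$ and $b_{f,q}$ have the same fibres as $u$ over $\pm q$, hence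
$$u^{-1}(\pm q)=b_*^{-1}\big(M^{-1}(\pm q)\big)=b_*^{-1}\big(N^{-1}(\pm q)\big).$$
Fibres of $b_*$ over distinct points of $\mathbb T$ are nonempty and disjoint, so $M^{-1}(q)=N^{-1}(q)$ and $M^{-1}(-q)=N^{-1}(-q)$. By Lemma 3, $M=\mathrm{id}$. Thus
$$u^{-1}(q)=b_*^{-1}(q)\qquad\text{for a.e. }q\in\mathbb T .$$

**Step 5: $u=b_*$.** Suppose the open set $\{u\ne b_*\}\subset\mathbb T$ is nonempty. As $b_*|_{\mathbb T}$ is a local homeomorphism, the $b_*$-image of this set contains an open arc, hence a point $q$ with $u^{-1}(q)=b_*^{-1}(q)$. Write $q=b_*(\xi)$ with $u(\xi)\ne b_*(\xi)$. But $\xi\in b_*^{-1}(q)=u^{-1}(q)$ gives $u(\xi)=q=b_*(\xi)$, a contradiction. So $u=b_*$ on $\mathbb T$. This proves Theorem A, and with Section 3 also Theorems B and C. $\blacksquare$
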